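\title{Uncountably many growth types of Dehn functions of compactly presented groups}

\begin{abstract}
We show that the Dehn functions of compactly presented groups have exactly $2^{\aleph_0}$ growth types, and that $2^{\aleph_0}$ of them are pairwise incomparable. The examples are central extensions by $\mathbb R$ of a single finitely presented group. They are obtained from a finitely presented group $E$ with polynomially bounded Dehn function and a central subgroup $\mathbb Z^2$ by identifying $\mathbb Z^2$ with $\mathbb Z+\alpha\mathbb Z\subset\mathbb R$. Up to a polynomial error, the Dehn function of the resulting group records how large an element $(p,q)\in\mathbb Z^2$ can be if it is short in $E$ and close to the line $p+\alpha q=0$, and for a suitable $E$ this depends on how well $\alpha$ is approximated by rationals.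
\end{abstract}

\section{Introduction}\label{sec:intro}

A locally compact group $G$ is \emph{compactly presented} if it has a presentation $\langle S\mid R\rangle$ in which $S\subset G$ is a compact generating set and $R$ is a set of relators of bounded length in $S$. For a word $w$ in $S^{\pm1}$ that represents the identity of $G$, the \emph{area} $\operatorname{Area}(w)$ is the least $N$ such that $w$ is freely equal to a product of $N$ conjugates of elements of $R^{\pm1}$. The \emph{Dehn function} is
\[
\delta_G(n)=\max\{\operatorname{Area}(w): |w|\le n,\ w=_G1\}.
\]
It measures how many bounded local moves are needed to contract a loop of length $n$. For $f,g\colon\mathbb N\to\mathbb N$ write $f\preccurlyeq g$ if there is $C>0$ with $f(n)\le C\,g(Cn+C)+Cn+C$ for all $n$, and $f\asymp g$ if $f\preccurlyeq g$ and $g\preccurlyeq f$. Up to $\asymp$, the function $\delta_G$ does not depend on the compact presentation and is a quasiisometry invariant of $G$. Its $\asymp$-class is its \emph{growth type}.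

A discrete group is compactly presented exactly when it is finitely presented. There are countably many finite presentations, so finitely presented groups have only countably many growth types of Dehn functions. This count breaks down for compactly presented groups, which include uncountably many pairwise non-isomorphic groups, for example among simply connected nilpotent Lie groups. The following question is posed in \cite{GLP}.

\medskip
\noindent\textbf{Question.} \emph{Are there uncountably many growth types of Dehn functions of compactly presented groups?}
\medskip

An uncountable family of groups does not by itself decide the matter. The relation $\asymp$ absorbs constants, so a continuous parameter that changes lengths and areas only by bounded factors leaves the growth type unchanged, and a group that is quasiisometric to a finitely presented group has one of the countably many discrete growth types. One might therefore expect a real parameter to be invisible. To make it visible, the parameter has to act at infinitely many scales by amounts that no constant absorbs. The quality of rational approximation of a real number is a property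 of this kind, and we build a family of groups whose Dehn functions detect it. Since there are only $2^{\aleph_0}$ functions $\mathbb N\to\mathbb N$, the number of growth types in the following theorem is the largest possible.

Put $J=(0,1)\setminus\mathbb Q$. We write $|g|_E$ for the word length in a group $E$ with respect to a fixed finite generating set.

\begin{theorem}\label{thm:main}
There are a finitely presented group $E$ with polynomially bounded Dehn function and a central subgroup $\langle v_1,v_2\rangle\cong\mathbb Z^2$ of $E$ such that the locally compact groups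
\[
G_\alpha=(E\times\mathbb R)/\Lambda_\alpha,\qquad \Lambda_\alpha=\{(v_1^pv_2^q,\,-(p+\alpha q)):p,q\in\mathbb Z\}\qquad(\alpha\in J)
\]
have the following properties. Every $G_\alpha$ is compactly presented; let $\delta_\alpha$ be its Dehn function with respect to the presentation \textup{(G1)--(G4)} of Section~\ref{sec:glue}.
\begin{enumerate}
\item[(1)] There are $2^{\aleph_0}$ numbers $\alpha\in J$, indexed by a Cantor set, whose functions $\delta_\alpha$ are pairwise incomparable for $\preccurlyeq$. Hence the Dehn functions of compactly presented groups have uncountably many, in fact exactly $2^{\aleph_0}$, growth types.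
\item[(2)] There is $D$ such that for all $\alpha\in J$ outside a meager set, $\delta_\alpha(n)\le n^D$ for infinitely many $n$, and $\delta_\alpha(n)\ge 2^{2^{n/8-1}}$ for infinitely many $n$.
\item[(3)] Let $M_\alpha(n)=\max\{|p|+|q| : |v_1^pv_2^q|_E\le n,\ |p+\alpha q|\le n\}$. There is a polynomial $Q$ with nonnegative coefficients, independent of $\alpha$, such that $M_\alpha(n)\le\delta_\alpha(2n)$ and $\delta_\alpha(n)\le Q(n+M_\alpha(n))$ for all $n\ge1$.
\end{enumerate}
\end{theorem}

Every $G_\alpha$ is a central extension by $\mathbb R$ of the finitely presented group $E/\langle v_1,v_2\rangle$, which does not depend on $\alpha$ (see Section~\ref{sec:glue}). Part (2) describes a typical member of the family: its Dehn function oscillates between polynomial and doubly exponential size. Part (1) is obtained by interleaving such oscillations.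

\subsection*{The idea on one loop}
In $G_\alpha$ the element $v_1^pv_2^q$ of $E$ is equal to the real number $p+\alpha q$. The generators of $G_\alpha$ are those of $E$ and the reals in $[-1,1]$, and apart from commutators the only relators that involve both kinds of generators say that $v_1=1$ and $v_2=\alpha$. Our group $E$ contains two generators $a,b$ such that
\[
[b,a^6ba^{-6}]=v_1^{-2^{64}}v_2^{2^{65}} .
\]
The left side is a word $u$ of length $28$, and in $G_\alpha$ it represents the real number $r=2^{64}(2\alpha-1)$. If $|\alpha-\frac12|<2^{-65}$, then $|r|<1$, and $u$ followed by the single generator $-r$ is a loop of length $29$ in $G_\alpha$. Delete all real letters from a filling of this loop and read what remains in $E$. The loop becomes $v_1^{-2^{64}}v_2^{2^{65}}$, each use of $v_1=1$ or $v_2=\alpha$ becomes $v_1^{\pm1}$ or $v_2^{\pm1}$ (these are central, so conjugation does nothing), and every other relator becomes trivial. Hence the area is at least $3\cdot2^{64}$. For $\alpha=\sqrt2-1$, on the other hand, $|r|=2^{64}(3-2\sqrt2)>2^{61}$, and more than $2^{61}$ real generators are needed to close $u$: this short loop of huge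 area does not exist. The group $E$ has such commutators $[b,a^kba^{-k}]$ for all $k$, of size about $2^{2^k}$, and every rational number in $(0,1)$ plays the role of $\frac12$ for infinitely many $k$.

\subsection*{Plan of the proof}
Section~\ref{sec:glue} proves part (3) for any finitely presented $E$ with a central $\mathbb Z^2$, and so reduces the theorem to the functions $M_\alpha$. Section~\ref{sec:H} constructs a two-generated group $H$ whose central $\mathbb Z^2$ has the required short elements and, in a precise sense, no others. The main difficulty is to pass from $H$ to a finitely presented group with polynomially bounded Dehn function while keeping $\mathbb Z^2$ central and creating no new short elements; Section~\ref{sec:E} does this with the embedding theorem of Birget, Ol'shanskii, Rips and Sapir \cite{BORS} and an HNN extension. Section~\ref{sec:M} estimates $M_\alpha$ near rationals and near quadratic irrationals, and Section~\ref{sec:end} completes the proof.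

\subsection*{Conventions}
We put $[x,y]=xyx^{-1}y^{-1}$. A word \emph{in} $Y$ is a word in $Y^{\pm1}$, and a relator written $u=u'$ is the word $uu'^{-1}$. Given a presentation, we say that a word $u$ is transformed into $u'$ \emph{at cost $N$} if $uu'^{-1}$ is freely a product of at most $N$ conjugates of relators and their inverses. Free reductions and insertions cost $0$. Costs add along a sequence of transformations, because $uu''^{-1}=(uu'^{-1})(u'u''^{-1})$ freely. If $u$ is transformed into $u'$ at cost $N$, then at the same cost $u'$ is transformed into $u$, $u^{-1}$ into $u'^{-1}$, and $xuy$ into $xu'y$, because the words to be filled are conjugates of $(uu'^{-1})^{\pm1}$. Two words $u,u'$ for the same element are transformed into each other at cost $\delta(|u|+|u'|)$, where $\delta$ is the Dehn function, which is nondecreasing. If $[x,y]$ is a relator, adjacent letters $x^{\pm1},y^{\pm1}$ are interchanged at cost $1$, since each $[x^{\pm1},y^{\pm1}]$ is a cyclic conjugate of $[x,y]$ or its inverse.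

\section{Gluing a line along a central $\mathbb Z^2$}\label{sec:glue}

In this section $E=\langle X_E\mid R_E\rangle$ is any finitely presented group, $X_E\subset E$, and $V\le E$ is a central subgroup with basis $v_1,v_2$, $V\cong\mathbb Z^2$, such that $X_E\cap V=\emptyset$. Give $E$ the discrete topology and define $\Lambda_\alpha$, $G_\alpha$ and $M_\alpha$ as in Theorem~\ref{thm:main}, with $\alpha\in J$.

The subgroup $\Lambda_\alpha$ is central in $E\times\mathbb R$ because $V$ is central in $E$. It meets each of the open sets $\{e\}\times\mathbb R$ in at most one point, since $v_1^pv_2^q$ determines $(p,q)$. So it is discrete and closed, and $G_\alpha$ is locally compact. As $\Lambda_\alpha\cap(\{1\}\times\mathbb R)$ is trivial, $\mathbb R$ embeds in $G_\alpha$ as an open central subgroup. As $\alpha$ is irrational, $p+\alpha q=0$ forces $p=q=0$, so $\Lambda_\alpha\cap(E\times\{0\})$ is trivial and $E$ embeds in $G_\alpha$. An element $e\in E$ equals $r\in\mathbb R$ in $G_\alpha$ if and only if $(e,-r)\in\Lambda_\alpha$, that is, $e=v_1^pv_2^q$ and $r=p+\alpha q$. Thus $E\cap\mathbb R=V$, and $G_\alpha/\mathbb R\cong E/V$, which is finitely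 presented because $V$ is finitely generated.

The rank of $V$ matters. If one glues along a central $\langle v\rangle\cong\mathbb Z$, then $E$ is a discrete cocompact subgroup of $(E\times\mathbb R)/\langle(v,-1)\rangle$, the two groups are quasiisometric, and nothing new appears. In rank two $V=\mathbb Z+\alpha\mathbb Z$ is dense in $\mathbb R$, so $E$ is dense in $G_\alpha$: elements of $V$ that are far from the identity in $E$ can be close to it in $G_\alpha$.

Since $X_E\cap V=\emptyset$, the set $S=X_E\sqcup[-1,1]$ is a compact generating subset of $G_\alpha$. We write $[r]$ for the letter $r\in[-1,1]$. Fix words $\hat v_1,\hat v_2$ in $X_E$ for $v_1,v_2$ and let $\ell\ge1$ be the larger of their lengths. The following relators hold in $G_\alpha$ and have bounded length: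
\begin{enumerate}
\item[(G1)] the relators $R_E$ of $E$;
\item[(G2)] $[r][r']=[r+r']$ whenever $r,r',r+r'\in[-1,1]$;
\item[(G3)] $[x,[r]]$ for $x\in X_E$ and $r\in[-1,1]$;
\item[(G4)] $\hat v_1=[1]$ and $\hat v_2=[\alpha]$.
\end{enumerate}

\begin{proposition}\label{prop:glue}
The relators \textup{(G1)--(G4)} form a compact presentation of $G_\alpha$ on $S$. Its Dehn function $\delta_\alpha$ satisfies, for all $n\ge1$ and $m=n+M_\alpha(n)$,
\[
M_\alpha(n)\le\delta_\alpha(2n),\qquad \delta_\alpha(n)\le\delta_E(\ell m)+13m^2+4m+1 .
\]
\end{proposition}

\begin{proof}
We first fill an arbitrary loop, which proves both the first sentence and the upper bound. Three facts about the real letters are needed.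

(a) The letter $[0]$ is removed at cost $1$, because the relator $[0][0][0]^{-1}$ is freely equal to $[0]$. Then $[r][-r]$ has area at most $2$, by $[r][-r]=[0]$, so $[r]^{-1}$ is replaced by $[-r]$ at cost $2$.

(b) Adjacent letters $[r][r']$ are interchanged at cost $12$. The sum $r+r'$ may lie outside $[-1,1]$, so we halve first: $[r][r']$ becomes $[r/2]^2[r'/2]^2$ at cost $2$; each of the four transpositions $[r/2][r'/2]\to[(r+r')/2]\to[r'/2][r/2]$ costs $2$; recombining costs $2$.

(c) Finitely many numbers in $[-1,1]$ with sum $0$ can be ordered so that all partial sums lie in $[-1,1]$. Indeed, suppose that the partial sum so far is $\sigma\in[-1,1]$ and that some numbers remain; their sum is $-\sigma$. If $\sigma\le0$, one of them lies in $[0,1]$; if $\sigma>0$, one of them lies in $[-1,0)$. Append it.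

Let $w$ be a word in $S$ with $|w|\le n$ and $w=1$ in $G_\alpha$, and put $M=M_\alpha(n)$. Remove the inverses of real letters by (a), at cost $2n$. With at most $n^2$ relators (G3), transform the word into $u\rho$, where $u$ is a word in $X_E$ and $\rho$ is a product of letters $[r_i]$ with sum $r$, $|r|\le n$. Since $w=1$, we have $(u,r)\in\Lambda_\alpha$, so $u=_Ev_1^pv_2^q$ with $p+\alpha q=-r$. Now $|v_1^pv_2^q|_E\le|u|\le n$ and $|p+\alpha q|\le n$, hence $|p|+|q|\le M$. Replace $u$ by $\hat v_1^p\hat v_2^q$ at cost $\delta_E(n+\ell M)\le\delta_E(\ell m)$, replace this by $[1]^p[\alpha]^q$ at cost $M$ using (G4), and remove inverses at cost $2M$. What remains is a product of at most $m$ real letters with sum $0$. Order them as in (c) by at most $m^2$ interchanges, at cost $12m^2$, merge them from the left by (G2) into $[0]$, and remove $[0]$, at cost $m+1$. The total cost is at most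
\[
2n+n^2+\delta_E(\ell m)+3M+12m^2+m+1\le\delta_E(\ell m)+13m^2+4m+1 .
\]

For the lower bound, let $(p,q)$ attain the maximum in $M_\alpha(n)$. Let $w$ be a word of length at most $n$ in $X_E$ for $v_1^pv_2^q$, followed by $n$ letters $[-(p+\alpha q)/n]$. Then $|w|\le2n$ and $w=1$ in $G_\alpha$. Let $\Psi$ be the homomorphism from the free group on $S$ to $E$ with $x\mapsto x$ for $x\in X_E$ and $[r]\mapsto1$. It sends the relators (G1)--(G3) to $1$ and the relators (G4) to $v_1$ and $v_2$. Because these are central, $\Psi$ sends a product of $N$ conjugates of relators and their inverses to $v_1^iv_2^j$ with $|i|+|j|\le N$. As $\Psi(w)=v_1^pv_2^q$ and $v_1,v_2$ is a basis of $V$, we get $\operatorname{Area}(w)\ge|p|+|q|$.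
\end{proof}

So if $\delta_E$ is polynomially bounded, $\delta_\alpha$ is determined by $M_\alpha$ up to polynomial error. The function $M_\alpha$ looks at the finite set of $(p,q)\in\mathbb Z^2$ with $|v_1^pv_2^q|_E\le n$, keeps the points in the strip $|p+\alpha q|\le n$, and records the largest. The next example shows that distortion of $V$ alone does not make $M_\alpha$ depend on $\alpha$.

\begin{example}\label{ex:heis}
Let $E_0$ be the integral Heisenberg group, generated by $x,y$ with $v=[x,y]$ central of infinite order, and let $E=E_0\times E_0$, with the four obvious generators and with $v_1,v_2$ the two copies of $v$. Sorting a word of length $n$ in $x,y$ takes at most $n^2$ interchanges, each producing $v^{\pm1}$, so a word of length $n$ for $v^j$ has $|j|\le n^2$. Hence $M_\alpha(n)\le n^2$. Conversely, write $0\le j\le m^2$ as $j=cm+d$ with $0\le c\le m$ and $0\le d<m$; then $v^j=[x^c,y^m][x^d,y]$ has length at most $6m$. The point $(p,q)=(-\lfloor\alpha m^2\rfloor,m^2)$ has length at most $12m$ and $|p+\alpha q|<1$. So $m^2\le M_\alpha(12m)\le144m^2$ for every $\alpha\in J$.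
\end{example}

In the example the short elements fill a whole box in $\mathbb Z^2$, and a box contains large points close to every line. To see $\alpha$, the large short elements have to be sparse.

\section{A central $\mathbb Z^2$ with sparse short elements}\label{sec:H}

We want elements $\zeta_k\in\mathbb Z^2$ of length about $k$ and of enormous size, pointing along the lines $p+rq=0$ with $r$ rational, each line being used infinitely often. The sizes should be so far apart that in a combination $\sum c_k\zeta_k$ with moderate coefficients the last term dominates; then combinations of short elements point, at large scale, along one of the chosen lines.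

Let $Z=\mathbb Z^2$; we write it additively when computing coordinates and multiplicatively inside larger groups. For $k\ge2$ put $g(k)=2^{2^k}$, so that $g(k+1)=g(k)^2$. Let $\operatorname{val}_2(k)$ and $\operatorname{val}_3(k)$ be the exponents of $2$ and $3$ in $k$. Put $\zeta_1=(1,0)$, $\zeta_2=(0,1)$, and for $k\ge3$
\[
p_k=-\operatorname{val}_3(k),\qquad q_k=1+\operatorname{val}_2(k),\qquad \zeta_k=g(k)\,(p_k,q_k).
\]
Then $|p_k|\le\log_3k\le k$ and $1\le q_k\le1+\log_2k\le k$. Every pair $(-y,q)$ with $y\ge0$, $q\ge1$ equals $(p_k,q_k)$ for the infinitely many $k=2^{q-1}3^y5^e$, $e\ge1$. For example $\zeta_6=2^{64}(-1,2)$, the element used in the introduction.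

Commutators give a way to make arbitrary central elements short: in a group generated by $a,b$ in which the conjugates $b_i=a^iba^{-i}$ commute modulo the center, the values $[b_0,b_k]$ can be prescribed freely. Let $\mathbb Z^{(\mathbb Z)}$ be the free abelian group with basis $(e_i)_{i\in\mathbb Z}$, and let $\theta$ be the $Z$-valued bilinear map on it with $\theta(e_i,e_j)=\zeta_{j-i}$ for $j>i$ and $\theta(e_i,e_j)=0$ for $j\le i$. Let $U=Z\times\mathbb Z^{(\mathbb Z)}$ with the product
\[
(z,u)(z',u')=(z+z'+\theta(u,u'),\,u+u').
\]
This is a group: both ways of multiplying three elements have the correction term $\theta(u,u')+\theta(u,u'')+\theta(u',u'')$, and $(z,u)^{-1}=(-z+\theta(u,u),-u)$. The shift $e_i\mapsto e_{i+1}$ preserves $\theta$, so $(z,u)\mapsto(z,\operatorname{shift}(u))$ is an automorphism of $U$. Let $H=U\rtimes\langle a\rangle$, where $a$ has infinite order and conjugation by $a$ is this automorphism. Put $b=(0,e_0)$ and $b_i=a^iba^{-i}=(0,e_i)$; then $b_i^{-1}=(0,-e_i)$ since $\theta(e_i,e_i)=0$. The subgroup $Z=Z\times\{0\}$ is central in $U$ and fixed by $a$, so it is central in $H$.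

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] For $k\ge1$ we have $[b,a^kba^{-k}]=\zeta_k$. The group $H$ is generated by $X=\{a,b\}$, and $|\zeta_k|_H\le4k+4$.
\item[(b)] A word of length at most $N$ in $X$ represents an element $(z,u)a^m$ with $z=\sum_{k=1}^Nc_k\zeta_k$ and $|c_k|\le N^2$. The integers $c_k$ and $m$ and the vector $u$ are computed from the word in polynomial time.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $b_0b_k=(\zeta_k,e_0+e_k)$ and $b_kb_0=(0,e_0+e_k)$, so $[b_0,b_k]=b_0b_k(b_kb_0)^{-1}=\zeta_k$, and the word $[b,a^kba^{-k}]$ has $4k+4$ letters. The subgroup generated by $a,b$ contains $\zeta_1,\zeta_2$, hence $Z$, and all $b_i$, hence $U$.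

(b) Moving the letters $a^{\pm1}$ to the right turns the word into $b_{i_1}^{\varepsilon_1}\cdots b_{i_r}^{\varepsilon_r}a^m$ with $r\le N$, where $i_s$ is the exponent sum of $a$ in the prefix before the $s$-th letter $b^{\pm1}$. From $(z,u)(0,\varepsilon e_i)=(z+\varepsilon\theta(u,e_i),u+\varepsilon e_i)$ we get by induction $u=\sum_s\varepsilon_se_{i_s}$ and $z=\sum_{s<t}\varepsilon_s\varepsilon_t\theta(e_{i_s},e_{i_t})$. There are at most $N^2$ pairs $s<t$, and each contributes $0$ or $\pm\zeta_k$ with $k=i_t-i_s$ at most the number of letters $a^{\pm1}$.
\end{proof}

The relation $g(k+1)=g(k)^2$ is used only through the next lemma.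

\begin{lemma}\label{lem:lac}
Let $k^*\ge3$ and $g_*=g(k^*-1)$. Then $g(k)\le g_*^2$ for $3\le k\le k^*$. If $\gamma_0,\gamma_3,\dots,\gamma_{k^*}$ are real numbers of absolute value at most $\Gamma$ and $|\gamma_{k^*}|\ge\eta$, then
\[
\Big|\gamma_0+\sum_{k=3}^{k^*}\gamma_kg(k)\Big|\ge g_*(\eta g_*-3\Gamma).
\]
\end{lemma}

\begin{proof}
We have $g(k)\le g(k^*)=g_*^2$, and $\sum_{3\le k<k^*}g(k)\le2g_*$ because $g(k+1)\ge2g(k)$. So the left side is at least $\eta g_*^2-2\Gamma g_*-\Gamma$.
\end{proof}

The lemma gives a dichotomy: either $g_*$ is large compared with $\Gamma/\eta$ and the sum is large, or all $g(k)$ that occur are bounded by a constant times $(\Gamma/\eta)^2$.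

\section{A finitely presented group with the same short central elements}\label{sec:E}

\subsection{Tools and strategy}
The construction of $H$ supplies no finite presentation, so Proposition~\ref{prop:glue} cannot be applied to it. We use the following embedding theorem.

\begin{theorem}[Birget, Ol'shanskii, Rips, Sapir \cite{BORS}]\label{thm:BORS}
A finitely generated group $T$ whose word problem is in NP embeds in a finitely presented group $K$ with polynomial isoperimetric function, and the embedding can be chosen with bounded distortion: there is $C_0$ with $|t|_T\le C_0|t|_K$ for all $t\in T$.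
\end{theorem}

Here a polynomial isoperimetric function is a polynomial upper bound for $\delta_K$. We also use multiple HNN extensions. Given a group $B$, subgroups $A_l\le B$ and injective homomorphisms $\varphi_l\colon A_l\to B$, let $E$ be generated by $B$ and \emph{stable letters} $s_l$ subject to $s_lhs_l^{-1}=\varphi_l(h)$ for $h\in A_l$. Then $B$ embeds in $E$, and \emph{Britton's lemma} says: if $h_0s_{l_1}^{\varepsilon_1}h_1\cdots s_{l_m}^{\varepsilon_m}h_m=1$ in $E$ with $m\ge1$, $h_j\in B$ and $\varepsilon_j=\pm1$, then this expression contains a \emph{pinch}, that is, a consecutive piece $s_lh_js_l^{-1}$ with $h_j\in A_l$ or $s_l^{-1}h_js_l$ with $h_j\in\varphi_l(A_l)$. The same holds if the expression represents any element $h\in B$: replace $h_m$ by $h_mh^{-1}$, which does not affect pinches.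

Theorem~\ref{thm:BORS} does not keep $Z$ central in $K$. To repair this, one can use $K$ only as a device that certifies relations. Suppose $H\le K$, take a second copy $H'$ of $H$ commuting with $K$, and add a stable letter $s$ with $sxs^{-1}=xx'$ for $x\in X$. If $\rho$ is a relation of $H$, then $s\rho s^{-1}=\rho\rho'$, so $\rho'$ follows from the finitely many relators of $K$, at polynomial cost. The copy $Z'$ commutes with $K$ and $H'$, and we may ask $s$ to commute with $\zeta_1',\zeta_2'$. Then $Z'$ is central, but the evident way to commute $s$ with a short word $\omega'$ for $\zeta_k'$ passes through a word in $\zeta_1',\zeta_2'$ of length at least $g(k)$. To commute $s$ with $\omega'$ cheaply, we let $s$ commute with the generators of a further copy of $H'$ that shares the subgroup $Z'$, and rewrite $\omega'$ in those generators. This rewriting is a relation between two copies of $H'$. It is certified by a stable letter that duplicates both copies, and that letter in turn needs a third copy to commute with. Three copies close the cycle: $s_l$ duplicates the copies $i,j$ and commutes with the copy $l$, for $\{i,j,l\}=\{1,2,3\}$.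

\subsection{The groups $T$ and $K$}
Let
\[
T=H^3/\{(z_1,z_2,z_3)\in Z^3: z_1z_2z_3=1\},
\]
and let $T_i$ be the image of the $i$-th factor. The kernel meets each factor trivially, so $T_i\cong H$; it is generated by a copy $X_i=\{a_i,b_i\}$ of $X$, and $T$ is generated by $X_T=X_1\cup X_2\cup X_3$. The $T_i$ commute pairwise. Since $(z,z^{-1},1)$ and its permutations lie in the kernel, the three copies of $Z$ have the same image, a central subgroup again denoted $Z$. By the definition of the kernel,
\begin{equation}\label{eq:three}
h_i\in T_i,\quad h_1h_2h_3=1\quad\Longrightarrow\quad h_1,h_2,h_3\in Z .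
\end{equation}
In particular the six elements of $X_T$ are distinct and lie outside $Z$. For a word $\omega$ in $X_i$ let $\omega^{[j]}$ be the same word in $X_j$; if $\omega$ represents an element of $Z$, then $\omega^{[j]}$ represents the same element. From now on $\{i,j,l\}=\{1,2,3\}$, and $T_{(l)}=T_iT_j$.

\begin{lemma}\label{lem:undist}
Let $t\in T$ be represented by a word of length $L$ in $X_T$.
\begin{enumerate}
\item[(a)] If $t\in T_l$, then $t$ is represented by a word of length $L$ in $X_l$. In particular $|z|_H\le|z|_T$ for $z\in Z$.
\item[(b)] If $t\in T_{(l)}$, then $t$ is represented by a word of length $L$ in $X_i\cup X_j$.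
\end{enumerate}
\end{lemma}

\begin{proof}
Sort the word as $\omega_i\omega_j\omega_l$ with $\omega_m$ a word in $X_m$. In (a), apply \eqref{eq:three} to $\omega_i\cdot\omega_j\cdot\omega_lt^{-1}=1$: the words $\omega_i,\omega_j$ represent elements of $Z$, so $\omega_i^{[l]}\omega_j^{[l]}\omega_l$ represents $t$. In (b), write $t=t_it_j$ and apply \eqref{eq:three} to $\omega_it_i^{-1}\cdot\omega_jt_j^{-1}\cdot\omega_l=1$: the word $\omega_l$ represents an element of $Z$, so $\omega_i\omega_j\omega_l^{[i]}$ represents $t$.
\end{proof}

\begin{lemma}\label{lem:wp}
The word problem of $T$ is solvable in polynomial time.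
\end{lemma}

\begin{proof}
The difficulty is that $g(k)$ has more than $2^k$ binary digits and cannot be written down. Take a word of length at most $n$, $n\ge3$, sort it into three words of lengths $n_1,n_2,n_3$, and compute their values $(z_m,u_m)a^{d_m}$ in $H$ as in Lemma~\ref{lem:H}(b), keeping only the coefficients of the $z_m$ with respect to $\zeta_1,\dots,\zeta_n$. The word is trivial in $T$ if and only if all $u_m$ and $d_m$ vanish and $z_1+z_2+z_3=0$. Now $z_1+z_2+z_3=\sum_{k\le n}c_k\zeta_k$ with $|c_k|\le n_1^2+n_2^2+n_3^2\le n^2$. Each of its two coordinates has the form $\Sigma=\gamma_0+\sum_{k=3}^n\gamma_kg(k)$, where $\gamma_0=c_1$, $\gamma_k=c_kp_k$ or $\gamma_0=c_2$, $\gamma_k=c_kq_k$ are known integers of absolute value at most $n^3$. If $\gamma_k=0$ for all $k\ge3$, then $\Sigma=\gamma_0$. Otherwise let $k^*\ge3$ be the largest index with $\gamma_{k^*}\ne0$ and $g_*=g(k^*-1)$. We decide whether $g_*>3n^3$ by squaring $g(2)=16$ repeatedly, stopping when $3n^3$ is exceeded or the index $k^*-1$ is reached. If $g_*>3n^3$, then $\Sigma\neq0$ by Lemma~\ref{lem:lac} with $\eta=1$ and $\Gamma=n^3$. If not, all $g(k)$ with $k\le k^*$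 are at most $9n^6$ and $\Sigma$ is computed directly.
\end{proof}

By Theorem~\ref{thm:BORS}, fix a finitely presented group $K\ge T$ with $\delta_K$ polynomially bounded and $T$ boundedly distorted. A change of finite presentation preserves $\delta_K$ up to $\asymp$ and word lengths up to a bounded factor. So we may take a finite presentation of $K$ on a generating set $X_K$ with $X_T\subset X_K\subset K\setminus\{1\}$, and an integer $C_0\ge1$ with $|t|_T\le C_0|t|_K$ for $t\in T$. With Lemma~\ref{lem:undist}(b) this gives:
\begin{equation}\label{eq:hat}
t\in T_{(l)}\ \Longrightarrow\ t\text{ is represented by a word in }X_i\cup X_j\text{ of length at most }C_0|t|_K .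
\end{equation}

\subsection{The group $E$ and its presentation}
Let $T'$ be a copy of $T$, with the isomorphism written $t\mapsto t'$; primes on subsets and on words have the obvious meaning. Put $B=K\times T'$ and $A_l=T_{(l)}\times T_l'\le B$, and define
\[
\varphi_l\colon A_l\to B,\qquad\varphi_l(t,y')=(t,t'y').
\]
This is a homomorphism, since $t_1'y_1't_2'y_2'=t_1't_2'y_1'y_2'$ when $t_2'\in T'_{(l)}$ and $y_1'\in T_l'$. It is injective, since $(t,t'y')=(1,1)$ gives $t=1$ and then $y'=1$. Let $E$ be the multiple HNN extension of $B$ with stable letters $s_1,s_2,s_3$ along $\varphi_1,\varphi_2,\varphi_3$.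

The subgroup $V=Z'\cong\mathbb Z^2$ is central in $E$: it commutes with $K$ and $T'$, and $s_l$ centralizes $T_l'\supset Z'$ because $\varphi_l(1,y')=(1,y')$. Put $v_1=\zeta_1'$ and $v_2=\zeta_2'$. The subgroup $T_1'\cong H$ contains the elements called $a,b$ in the introduction. Let $X_E=X_K\cup X_T'\cup\{s_1,s_2,s_3\}$; we speak of $K$-letters, $T'$-letters and stable letters. These are distinct elements of $E$, and none lies in $V$: the $K$-letters are nontrivial in $K$, the $T'$-letters lie in $T'\setminus Z'$, and the expressions $s_l$ and $s_is_j^{-1}$ contain no pinch, so they represent no element of $B$. Consider the relators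
\begin{enumerate}
\item[(E1)] the finitely many relators of $K$;
\item[(E2)] $[x,y']$ for $x\in X_K$, $y'\in X_T'$;
\item[(E3)] $[x',y']$ for $x'\in X_i'$, $y'\in X_j'$, $i\ne j$;
\item[(E4)] $s_lxs_l^{-1}=xx'$ for $x\in X_i$, $i\ne l$;
\item[(E5)] $[s_l,y']$ for $y'\in X_l'$.
\end{enumerate}
All of them hold in $E$. In the rest of this section costs and areas refer to (E1)--(E5). The list contains no relation of $H'$; these are derived through the stable letters.

\begin{lemma}\label{lem:A}
If $\rho$ is a word of length $L$ in $X_i\cup X_j$ that is trivial in $T$, then $\rho'$ has area at most $2\delta_K(L)+L+L^2$.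
\end{lemma}

\begin{proof}
The word $s_l\rho s_l^{-1}$ is freely the product of the words $s_lx^{\pm1}s_l^{-1}$ over the letters of $\rho$. By $L$ uses of (E4) it becomes the product of the words $(xx')^{\pm1}$. In this product the unprimed letters spell $\rho$ and the primed letters spell $\rho'$, so at most $L^2$ uses of (E2) turn it into $\rho\rho'$. Since $\rho$ is a word in $X_K$ that is trivial in $K$, both $\rho$ and its conjugate $s_l\rho s_l^{-1}$ have area at most $\delta_K(L)$. Finally $\rho'=\rho^{-1}\cdot\rho\rho'$.
\end{proof}

No stable letter duplicates all three factors, so a relation that involves all of them is first reduced to two.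

\begin{lemma}\label{lem:B}
A word of length $L$ in $X_T'$ that is trivial in $T'$ has area at most $f(L)=4\delta_K(2L)+6L^2+3L$.
\end{lemma}

\begin{proof}
Sort the word into $\omega_1'\omega_2'\omega_3'$ by at most $L^2$ uses of (E3). By \eqref{eq:three}, $\omega_3$ represents an element of $Z$, so $\omega_3(\omega_3^{[2]})^{-1}$ is a word of length at most $2L$ in $X_2\cup X_3$ that is trivial in $T$. By Lemma~\ref{lem:A}, $\omega_3'$ is replaced by $(\omega_3^{[2]})'$ at cost $2\delta_K(2L)+2L+4L^2$. The result is a trivial word of length $L$ in $X_1'\cup X_2'$, of area at most $2\delta_K(L)+L+L^2$ by Lemma~\ref{lem:A} again. The sum of the three costs is at most $f(L)$.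
\end{proof}

The function $f$ is nondecreasing and polynomially bounded, and two words $\tau_1,\tau_2$ in $X_T'$ for the same element are transformed into each other at cost $f(|\tau_1|+|\tau_2|)$.

\begin{lemma}\label{lem:pres}
The relators \textup{(E1)--(E5)} form a presentation of $E$ on $X_E$.
\end{lemma}

\begin{proof}
Let $P$ be the group so presented; it maps onto $E$. The relations of $K$ hold in $P$ by (E1), those of $T'$ by Lemma~\ref{lem:B}, and the two images commute by (E2). This gives a homomorphism $B\to P$. The elements $h\in A_l$ for which $s_lhs_l^{-1}=\varphi_l(h)$ holds in $P$ form a subgroup, and by (E4) and (E5) it contains the generators $(x,1)$, $x\in X_i\cup X_j$, and $(1,y')$, $y'\in X_l'$, of $A_l$. So $B\to P$ extends to a homomorphism $E\to P$, which is inverse to $P\to E$ on generators.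
\end{proof}

\subsection{Removing stable letters}
Both the Dehn function of $E$ and the short elements of $V$ are controlled by resolving pinches one at a time. The danger is that each of up to $n/2$ pinches multiplies the length by a constant factor, which would give exponential growth. This does not happen, because $\varphi_l$ does not change the $K$-component: the $K$-letters can be restored after each pinch, and the $T'$-part grows by an additive amount that depends only on the $K$-letters.

\begin{lemma}\label{lem:pinch}
There is a polynomial $P_1$ such that every word $w$ in $X_E$ of length at most $n$, $n\ge1$, that represents an element of $B$ is transformed at cost $P_1(n)$ into a word $\kappa\tau$, where $\kappa$ is a word in $X_K$ with $|\kappa|\le n$ and $\tau$ is a word in $X_T'$ with $|\tau|\le L:=n+C_0n^2$.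
\end{lemma}

\begin{proof}
We describe a step that removes two stable letters, keeps the number of $K$-letters fixed, and adds at most $C_0n$ letters of $T'$. There are at most $n/2$ steps, so before and after each step the word has at most $n$ $K$-letters and at most $L$ $T'$-letters.

Suppose that stable letters remain. The current word represents an element of $B$, so by Britton's lemma it has a subword $s_l^\varepsilon w_0s_l^{-\varepsilon}$ in which $w_0$ has no stable letters and represents an element of $A_l$ if $\varepsilon=1$ and of $\varphi_l(A_l)$ if $\varepsilon=-1$. Sort $w_0$ into $\kappa_0\tau_0$, with $\kappa_0$ in $X_K$ and $\tau_0$ in $X_T'$, by at most $nL$ uses of (E2). In both cases $\kappa_0$ represents an element $t\in T_{(l)}$, and $|t|_K\le n$. By \eqref{eq:hat} there is a word $\hat t$ for $t$ in $X_i\cup X_j$ with $|\hat t|\le C_0n$; replace $\kappa_0$ by $\hat t$ at cost $\delta_K((1+C_0)n)$. This is where bounded distortion is used.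

\emph{Case $\varepsilon=1$.} The word $\tau_0$ represents an element of $T_l'$. By Lemma~\ref{lem:undist}(a) this element is represented by a word $\hat y$ in $X_l'$ with $|\hat y|=|\tau_0|\le L$; replace $\tau_0$ by $\hat y$ at cost $f(2L)$. Now the stable letter can pass. The word $s_l\hat t\hat ys_l^{-1}$ is freely $s_l\hat ts_l^{-1}\cdot s_l\hat ys_l^{-1}$. The first factor becomes $\hat t\,\hat t'$ by at most $C_0n$ uses of (E4) and $C_0^2n^2$ uses of (E2), as in Lemma~\ref{lem:A}, and the second becomes $\hat y$ by at most $L$ uses of (E5).

\emph{Case $\varepsilon=-1$.} The word $w_0$ represents $(t,t'y')$ with $y'\in T_l'$, so $(\hat t')^{-1}\tau_0$ represents $y'$. By Lemma~\ref{lem:undist}(a) there is a word $\hat y$ for $y'$ in $X_l'$ with $|\hat y|\le|\tau_0|+C_0n$. Replace $\tau_0$ by $\hat t'\hat y$ at cost $f(2L+2C_0n)$. The word $s_l^{-1}\hat t\,\hat t'\hat ys_l$ is freely $s_l^{-1}\hat t\,\hat t's_l\cdot s_l^{-1}\hat ys_l$. In the first factor, at most $C_0^2n^2$ uses of (E2) turn $\hat t\,\hat t'$ into the product of the words $(xx')^{\pm1}$ over the letters $x^{\pm1}$ of $\hat t$, and at most $C_0n$ uses of (E4), in the form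 $s_l^{-1}xx's_l=x$, give $\hat t$. The second factor becomes $\hat y$ by at most $L+C_0n$ uses of (E5).

Finally replace $\hat t$ by the original word $\kappa_0$, at cost $\delta_K((1+C_0)n)$. The subword has become $\kappa_0\hat t'\hat y$ or $\kappa_0\hat y$. It has the same $K$-letters as before and at most $|\tau_0|+C_0n$ letters of $T'$. The cost of the step is at most
\[
nL+2\delta_K((1+C_0)n)+f(2L+2C_0n)+C_0^2n^2+2C_0n+L,
\]
which is polynomially bounded in $n$. When no stable letters remain, sort the word by at most $nL$ uses of (E2).
\end{proof}

\begin{corollary}\label{cor:E}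
\begin{enumerate}
\item[(a)] The Dehn function $\delta_E$ is bounded by a polynomial.
\item[(b)] Put $C_1=1+C_0$. If $z\in Z$, $n\ge1$ and $|z'|_E\le n$, then $|z|_H\le C_1n^2$. For all $z\in Z$, $|z'|_E\le|z|_H$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $w=_E1$ and $|w|\le n$, the word $\kappa\tau$ of Lemma~\ref{lem:pinch} is trivial in $K\times T'$, so $\kappa$ is trivial in $K$ and $\tau$ in $T'$. Hence $\operatorname{Area}(w)\le P_1(n)+\delta_K(n)+f(L)$.

(b) If $w$ represents $z'=(1,z')\in B$, then $\tau$ represents $z'$ in $T'$, so $|z|_T\le L\le C_1n^2$, and $|z|_H\le|z|_T$ by Lemma~\ref{lem:undist}(a). The last inequality holds because $X_1'\subset X_E$.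
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The group $E$ with $X_E$, the relators (E1)--(E5) and $V=Z'$ satisfies the hypotheses of Section~\ref{sec:glue}. By Proposition~\ref{prop:glue} each $G_\alpha$ is compactly presented. Let $P_2$ be a polynomial with nonnegative coefficients that bounds $\delta_E$, and put $Q(m)=P_2(\ell m)+13m^2+4m+1$, which does not depend on $\alpha$.
\end{proof}

\section{The function $M_\alpha$ near rationals and near quadratic irrationals}\label{sec:M}

From now on $E$ is the group of Section~\ref{sec:E}, and we identify $v_1^pv_2^q$ with $(p,q)\in Z$. The formula for $M_\alpha(n)$ makes sense for every real $\alpha$, as a maximum over a finite set containing $(0,0)$, and it is nondecreasing in $n$.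

\begin{lemma}[large near rationals]\label{lem:rat}
Let $r\in(0,1)\cap\mathbb Q$. There are infinitely many $k\ge3$ with $p_k+rq_k=0$. For each such $k$, every $\alpha$ with $|\alpha-r|<1/(g(k)q_k)$ satisfies $M_\alpha(4k+4)\ge2^{2^k}$.
\end{lemma}

\begin{proof}
If $r=y/q$, every $k$ with $(p_k,q_k)=(-y,q)$ satisfies $p_k+rq_k=0$. The element $\zeta_k=g(k)(p_k,q_k)$ has length at most $4k+4$ in $E$ by Lemma~\ref{lem:H}(a) and Corollary~\ref{cor:E}(b). Moreover $|g(k)(p_k+\alpha q_k)|=g(k)q_k|\alpha-r|<1$, and the second coordinate of $\zeta_k$ is at least $g(k)$.
\end{proof}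

For an upper bound we must exclude that some combination of the $\zeta_k$ falls into the strip by cancellation. By Lemma~\ref{lem:lac} it suffices that $p_k+\beta q_k$ is not too small, and this holds when $\beta$ is badly approximated by rationals. Recall that a quadratic irrational is an irrational root of a quadratic polynomial with integer coefficients; these numbers are dense in $\mathbb R$, since they include $r+\sqrt2$ for all $r\in\mathbb Q$.

\begin{lemma}[polynomial at quadratic irrationals]\label{lem:quad}
If $\beta\in(0,1)$ is a quadratic irrational, there is $A_\beta$ with $M_\beta(n)\le A_\beta n^{24}$ for all $n\ge1$.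
\end{lemma}

\begin{proof}
First, there is $c\in(0,1)$ with $|p+\beta q|\ge c/q$ for all integers $p$ and $q\ge1$. Let $a_2\beta^2+a_1\beta+a_0=0$ with integers $a_m$, $a_2\ne0$, and let $\bar\beta$ be the other root, which is also irrational. Then
\[
|(p+\beta q)(p+\bar\beta q)|=|a_2p^2-a_1pq+a_0q^2|/|a_2|\ge1/|a_2|,
\]
because the numerator is an integer and the left side is nonzero. If $|p+\beta q|<1$, then $|p+\bar\beta q|\le1+|\beta-\bar\beta|q\le(1+|\beta-\bar\beta|)q$. So $c=1/(|a_2|(1+|\beta-\bar\beta|))$ works, also when $|p+\beta q|\ge1$, since $c<1$.

Let $(p,q)$ have length at most $n$ in $E$ and $|p+\beta q|\le n$. Put $N=C_1n^2\ge n$. By Corollary~\ref{cor:E}(b) and Lemma~\ref{lem:H}(b), $(p,q)=\sum_{k\le N}c_k\zeta_k$ with $|c_k|\le N^2$. If $c_k=0$ for all $k\ge3$, then $|p|+|q|\le2N^2$. Otherwise let $k^*\ge3$ be maximal with $c_{k^*}\ne0$, and $g_*=g(k^*-1)$. We have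
\[
p+\beta q=(c_1+\beta c_2)+\sum_{k=3}^{k^*}c_k(p_k+\beta q_k)\,g(k).
\]
The coefficients have absolute value at most $2N^3$, because $|p_k+\beta q_k|\le2k\le2N$, and the last one has absolute value at least $c/q_{k^*}\ge c/N$. Lemma~\ref{lem:lac} gives $|p+\beta q|\ge g_*(cg_*/N-6N^3)$. If $g_*\ge7N^4/c$, this is at least $g_*N^3>n$, a contradiction. So $g_*<7N^4/c$, and $g(k)<49N^8/c^2$ for $3\le k\le k^*$. Summing at most $N$ terms with $|p_k|+q_k\le2N$,
\[
|p|+|q|\le2N^2+N\cdot N^2\cdot\frac{49N^8}{c^2}\cdot2N\le\frac{100}{c^2}N^{12}=\frac{100\,C_1^{12}}{c^2}\,n^{24}.\qedhere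
\]
\end{proof}

\begin{remark}
The lemma depends on the gaps between the scales $g(k)$. Suppose that we had taken $g(k)=2^k$. Then $\zeta_k=2^k(0,1)$ for $k\equiv1\pmod6$, $k\ge7$, and $\zeta_k=2^k(-1,1)$ for $k\equiv3\pmod{18}$. Expanding an integer $0\le m\le2^N$ in base $2^6$, respectively $2^{18}$, writes $m(0,1)$ and $m(-1,1)$ as combinations of $\zeta_1,\zeta_2$ and the $\zeta_k$, $k\le N$, with bounded coefficients, so both have length $O(N^2)$. Then $(-\lfloor\alpha2^N\rfloor,2^N)$ has length $O(N^2)$ and lies in the strip, and $M_\alpha(CN^2)\ge2^N$ for every $\alpha\in(0,1)$, with $C$ independent of $N$. This is the situation of Example~\ref{ex:heis} again.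
\end{remark}

Quadratic irrationals are countable. An upper bound at a single scale, however, spreads to a neighborhood.

\begin{lemma}[semicontinuity]\label{lem:semi}
For every $n$ and every real $\beta_0$, all $\beta$ close enough to $\beta_0$ satisfy $M_\beta(n)\le M_{\beta_0}(n)$.
\end{lemma}

\begin{proof}
Only finitely many $(p,q)$ have length at most $n$ in $E$, and those with $|p+\beta_0q|>n$ satisfy $|p+\beta q|>n$ for $\beta$ near $\beta_0$.
\end{proof}

\section{Incomparable Dehn functions}\label{sec:end}

To show $\delta_\alpha\not\preccurlyeq\delta_\beta$ we must defeat every constant $C$, and a single scale $n$ suffices for each $C$. We translate the relation into a condition on $M_\alpha$ and $M_\beta$. For an integer $C\ge1$, a real $\beta$ and $n\ge1$ put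
\[
F_C(\beta,n)=C\,Q\big(2Cn+C+M_\beta(2Cn+C)\big)+2Cn+C,
\]
and let $R_C$ be the set of $(\alpha,\beta)\in J^2$ with $M_\alpha(n)\le F_C(\beta,n)$ for all $n\ge1$. Since $Q$ and $M_\beta$ are nondecreasing, $R_1\subset R_2\subset\cdots$.

\begin{lemma}\label{lem:RC}
If $\alpha,\beta\in J$ and $\delta_\alpha\preccurlyeq\delta_\beta$, then $(\alpha,\beta)\in R_C$ for some $C$.
\end{lemma}

\begin{proof}
As $\delta_\beta$ is nondecreasing, the constant $C$ in the definition of $\preccurlyeq$ may be taken to be an integer. By Theorem~\ref{thm:main}(3), for all $n\ge1$,
\[
M_\alpha(n)\le\delta_\alpha(2n)\le C\delta_\beta(2Cn+C)+2Cn+C\le F_C(\beta,n).\qedhere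
\]
\end{proof}

\begin{lemma}\label{lem:shrink}
For every $C$ and all nonempty open intervals $I_1,I_2\subset(0,1)$ there are nonempty open intervals $I_1'\subset I_1$ and $I_2'\subset I_2$ with $R_C\cap(I_1'\times I_2')=\emptyset$.
\end{lemma}

\begin{proof}
Choose a rational $r\in I_1$ and a quadratic irrational $\beta_0\in I_2$. By Lemma~\ref{lem:quad}, $F_C(\beta_0,n)$ is bounded by a polynomial in $n$. Since $p_k+rq_k=0$ for infinitely many $k$, there is such a $k\ge3$ with $F_C(\beta_0,n)<2^{2^k}$ for $n=4k+4$. By Lemma~\ref{lem:semi} there is an open interval $I_2'\subset I_2$ around $\beta_0$ on which $M_\beta(2Cn+C)\le M_{\beta_0}(2Cn+C)$, hence $F_C(\beta,n)<2^{2^k}$. Let $I_1'=I_1\cap\{\alpha:|\alpha-r|<1/(g(k)q_k)\}$. On $I_1'$ we have $M_\alpha(n)\ge2^{2^k}$ by Lemma~\ref{lem:rat}. So the inequality defining $R_C$ fails at this $n$ for all $(\alpha,\beta)\in I_1'\times I_2'$.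
\end{proof}

The threshold for $k$ depends on $C$ and $\beta_0$, which are given first; this is why each rational direction has to occur for infinitely many $k$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Enumerate the rationals in $(0,1)$ as $\rho_1,\rho_2,\dots$. Put $I_\emptyset=(0,1)$. We construct nonempty open intervals $I_\sigma$, indexed by finite binary strings $\sigma$, such that
\begin{enumerate}
\item[(i)] $\overline{I_{\sigma0}},\overline{I_{\sigma1}}$ are disjoint and contained in $I_\sigma$;
\item[(ii)] if $\sigma$ has length $m\ge1$, then $I_\sigma$ has length less than $2^{-m}$ and $\rho_m\notin\overline{I_\sigma}$;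
\item[(iii)] if $\sigma\ne\tau$ both have length $m$, then $R_m\cap(I_\sigma\times I_\tau)=\emptyset$.
\end{enumerate}
At level $m$, choose in each interval of level $m-1$ two subintervals satisfying (i) and (ii). Then go through the finitely many ordered pairs $(\sigma,\tau)$ of distinct strings of length $m$, and each time replace $I_\sigma,I_\tau$ by the subintervals given by Lemma~\ref{lem:shrink} with $C=m$. Passing to subintervals preserves (i), (ii) and the instances of (iii) already obtained.

For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $\varepsilon|m$ be its initial string of length $m$. The nested closed intervals $\overline{I_{\varepsilon|m}}$ have lengths tending to $0$ and so meet in one point $\alpha_\varepsilon$, which lies in every $I_{\varepsilon|m}$ by (i). By (ii) it differs from every $\rho_m$, so $\alpha_\varepsilon\in J$. Let $\varepsilon\ne\varepsilon'$. Then $\varepsilon|m\ne\varepsilon'|m$ for all large $m$, so $(\alpha_\varepsilon,\alpha_{\varepsilon'})\notin R_m$ for all large $m$ by (iii), and for all $m$ because the $R_m$ increase. By Lemma~\ref{lem:RC}, $\delta_{\alpha_\varepsilon}\not\preccurlyeq\delta_{\alpha_{\varepsilon'}}$,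 and the same holds with $\varepsilon,\varepsilon'$ exchanged. Incomparable functions have different growth types, so there are at least $2^{\aleph_0}$ growth types, and there cannot be more.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Recall that a subset of $J$ is meager if it is a countable union of nowhere dense sets; the complement of a set that contains a dense open set is nowhere dense. Let $D=24\deg Q+1$ and fix $m\ge1$.

Let $\beta_0\in(0,1)$ be a quadratic irrational. By Lemma~\ref{lem:quad}, $Q(n+M_{\beta_0}(n))=O(n^{D-1})$, so there is $n\ge m$ with $Q(n+M_{\beta_0}(n))\le n^D$. By Lemma~\ref{lem:semi} and part (3), $\delta_\alpha(n)\le Q(n+M_\alpha(n))\le n^D$ for all $\alpha\in J$ in an open neighborhood of $\beta_0$. The union of these neighborhoods over all $\beta_0$ is open and dense. So the set $\mathcal U_m$ of $\alpha\in J$ with $\delta_\alpha(n)\le n^D$ for some $n\ge m$ contains a dense open subset of $J$.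

Let $r\in(0,1)$ be rational and choose $k\ge\max(m,3)$ with $p_k+rq_k=0$. By part (3) and Lemma~\ref{lem:rat}, $\delta_\alpha(8k+8)\ge M_\alpha(4k+4)\ge2^{2^k}$ for all $\alpha\in J$ in an open neighborhood of $r$, and $k=n/8-1$ for $n=8k+8$. The union of these neighborhoods over all $r$ is open and dense in $(0,1)$, and its trace on $J$ is open and dense in $J$. So the set $\mathcal W_m$ of $\alpha\in J$ with $\delta_\alpha(n)\ge2^{2^{n/8-1}}$ for some $n\ge m$ contains a dense open subset of $J$.

The complement in $J$ of $\bigcap_m(\mathcal U_m\cap\mathcal W_m)$ is meager, and every $\alpha$ in this intersection satisfies each of the two inequalities for infinitely many $n$.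
\end{proof}

\begin{thebibliography}{9}

\bibitem{BORS}
J.-C. Birget, A. Yu. Ol'shanskii, E. Rips, M. Sapir,
\emph{Isoperimetric functions of groups and computational complexity of the word problem},
Ann. of Math. 156 (2002).

\bibitem{GLP}
Jer\'onimo Garc\'ia-Mej\'ia, Claudio Llosa Isenrich, Gabriel Pallier,
\emph{On the Dehn functions of central products of nilpotent groups},
arXiv:2310.11144 (2023).

\end{thebibliography}
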